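\title{Signs of affine stresses at a missing face of a simplicial polytope}

\begin{abstract}
Let $P$ be a simplicial polytope of dimension $d\ge 2k-1$, let $G$ be a missing face of its boundary complex with $k$ vertices, and let $F\subset G$ have $k-1$ vertices. A conjecture posed in a paper of Novik and Zheng predicts an affine $k$-stress on $\partial P\cup\{G\}$ that is positive on $G$ and nonpositive on every other $(k-1)$-face containing $F$. We disprove it with an explicit $5$-polytope with nine vertices for $k=3$, and we extend the counterexample to dimension $d=2k-1$ for every $k\ge3$. For $k=2$ we prove the conjecture in all dimensions $d\ge3$ by a maximum principle for piecewise linear functions on fans.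
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

Let $\Delta$ be a simplicial complex on a finite vertex set $V$ and let $p\colon V\to\mathbb{R}^d$ be a map. An $i$-face is a face with $i+1$ vertices. We write $\hat v=(p(v),1)\in\mathbb{R}^{d+1}$, $\hat F=\{\hat v: v\in F\}$, and $F\cup u$ for $F\cup\{u\}$ when $u\notin F$. An \emph{affine $k$-stress} on $(\Delta,p)$ assigns a real number $\lambda_K$ to each $(k-1)$-face $K$ so that every $(k-2)$-face $F$ satisfies the balancing condition
\begin{equation}\label{eq:balance}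
\sum_{v\notin F,\ F\cup v\in\Delta}\lambda_{F\cup v}\,\hat v\ \in\ \operatorname{span}\hat F .
\end{equation}
For $k=2$ and $F=\{w\}$ this reads $\sum_u\lambda_{wu}\,(p(u)-p(w))=0$: the graph of $\Delta$ is a framework of bars, $\lambda_{wu}$ is a force along the bar $wu$, and every joint is in equilibrium. For larger $k$ the condition says that $\sum_v\lambda_{F\cup v}\,(p(v)-p(w))$, for any $w\in F$, is parallel to the affine span of $F$.

Let $P\subset\mathbb{R}^d$ be a simplicial $d$-polytope. Its boundary complex $\partial P$ consists of the vertex sets of its proper faces, and $p$ sends each vertex to itself. A \emph{missing face} is a set $G$ of vertices with $G\notin\partial P$ all of whose proper subsets lie in $\partial P$; it is a missing $(k-1)$-face if $|G|=k$. Then $\partial P\cup\{G\}$ is again a simplicial complex. The following conjecture is posed in \cite{NZ}.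

\begin{quote}
\textbf{Conjecture.} Let $k\ge2$ and let $P\subset\mathbb{R}^d$ be a simplicial polytope of dimension $d\ge 2k-1$. If $G$ is a missing $(k-1)$-face of $\partial P$ and $F$ is a $(k-1)$-subset of $G$, then there is an affine $k$-stress $\lambda$ on $(\partial P\cup\{G\},p)$ such that $\lambda_G>0$ and $\lambda_{F\cup u}\le0$ for every $(k-1)$-face $F\cup u$ of $\partial P$.
\end{quote}

\subsection*{Why one would expect it}

The predicted signs always solve the single condition \eqref{eq:balance} at the face $F$ itself. Write $G=F\cup g$, and let $\bar K$ be the image of the cone generated by all $\hat v$ in $\mathbb{R}^{d+1}/\operatorname{span}\hat F$. A linear functional that vanishes on $\hat F$ and is positive on the other vertices shows that $\bar K$ is pointed. If $\psi\ge0$ on $\bar K$ vanishes exactly on one extreme ray, then the pullback of $\psi$ cuts out a face of $P$ that contains $F$ and has one more vertex, so the extreme rays of $\bar K$ are spanned by vectors $\hat u$ with $F\cup u\in\partial P$. Hence $\hat g\equiv\sum_u y_u\hat u$ modulo $\operatorname{span}\hat F$ with all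 $y_u\ge0$, and $\lambda_G=1$, $\lambda_{F\cup u}=-y_u$ is balanced at $F$. The Conjecture asks whether some such local solution extends to a stress on the whole complex. In the simplest family it does.

\begin{example}\label{ex:intro}
Let $V=G\sqcup H$ be a set of $d+2$ points that affinely span $\mathbb{R}^d$, with $|G|=k\ge2$ and $|H|=d+2-k\ge2$, and suppose that their dependency $\sum_v\mu_v\hat v=0$ has $\mu_v>0$ on $G$ and $\mu_v<0$ on $H$. The faces of $P=\operatorname{conv}V$ are the sets containing neither $G$ nor $H$ (Example~\ref{ex:gale}), so $G$ is a missing face. If $d\ge 2k-1$, then $|H|>k$, and every $k$-subset of $V$ is a face of $\partial P\cup\{G\}$. Put $\lambda_K=\mu_K:=\prod_{v\in K}\mu_v$. For $|F|=k-1$ we have $\sum_{v\notin F}\mu_F\mu_v\hat v=-\mu_F\sum_{v\in F}\mu_v\hat v\in\operatorname{span}\hat F$, so $\lambda$ is a stress. It has $\lambda_G>0$, and $\lambda_{F\cup u}<0$ for $F\subset G$ and $u\in H$. The case $k=2$, $d=3$ is the triangular bipyramid with the segment between its two apexes added.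
\end{example}

\subsection*{Results}

The Conjecture is false.

\begin{theorem}\label{thm:A}
Let $k=3$ and $d=5$. The simplicial $5$-polytope $P$ with nine vertices $a,b,1,2,3,4,N,S,M$ given in \eqref{eq:points} has the missing face $G=\{a,b,N\}$, and for $F=\{a,b\}$ the set $F\cup S$ is a face of $\partial P$. Every affine $3$-stress $\lambda$ on $\partial P\cup\{G\}$ with $\lambda_G>0$ has $\lambda_{F\cup S}>0$.
\end{theorem}

\begin{theorem}\label{thm:B}
For every $k\ge3$ there are a simplicial $(2k-1)$-polytope $P$, a missing $(k-1)$-face $G$, a $(k-1)$-subset $F\subset G$, a $(k-1)$-face $F\cup u\in\partial P$, and a constant $\rho'>0$ such that $\lambda_{F\cup u}=\rho'\lambda_G$ for every affine $k$-stress $\lambda$ on $\partial P\cup\{G\}$. In particular, the Conjecture fails for $d=2k-1$ and every $k\ge3$.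
\end{theorem}

\begin{theorem}\label{thm:C}
Let $P\subset\mathbb{R}^d$ be a simplicial $d$-polytope with $d\ge3$, and let $\{a,b\}$ be a missing edge. Then there is an affine $2$-stress $\lambda$ on $\partial P\cup\{ab\}$ with $\lambda_{ab}>0$ and $\lambda_{au}\le0$ for all edges $au$ of $\partial P$.
\end{theorem}

Thus, for fixed $k$, the Conjecture holds for all $d\ge2k-1$ if and only if $k=2$. The individual cases $k\ge3$, $d\ge2k$ are not decided here.

The counterexamples rest on a translation into algebra (Section~\ref{sec:algebra}): $k$-stresses are the linear functionals on the degree $k$ part of a quotient $E(\Delta)$ of the Stanley--Reisner ring, so an identity $x_{F\cup u}=\rho\,x_G$ in $E(\partial P\cup\{G\})$ with $\rho>0$ forces the wrong sign on every stress at once. For nine vertices in dimension five, $E$ is a quotient of a polynomial ring in three variables, and the identity is found by hand (Section~\ref{sec:example}). Section~\ref{sec:induction} carries it from $(k,d)$ to $(k+1,d+2)$. The proof of Theorem~\ref{thm:C} in Section~\ref{sec:edges} is independent of the rest: linear programming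 duality turns the claim into a statement about infinitesimal motions, which follows from a maximum principle.

\section{Stresses, Stanley--Reisner rings, and Gale vectors}\label{sec:algebra}

\subsection*{Vector configurations}

It is convenient to allow arbitrary vectors $\hat v\in\mathbb{R}^n$, $v\in V$. A \emph{$k$-stress on $\Delta$ with respect to $(\hat v)$} is a function $\lambda$ on the $(k-1)$-faces satisfying \eqref{eq:balance}. This notion does not change when a linear automorphism is applied to all $\hat v$. If $\hat v$ is replaced by $c_v\hat v$ with $c_v>0$, then $\lambda_K\mapsto\lambda_K/\prod_{v\in K}c_v$ maps stresses for $(\hat v)$ bijectively to stresses for $(c_v\hat v)$: the sum in \eqref{eq:balance} is divided by $\prod_{v\in F}c_v$. This bijection preserves signs.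

Suppose that the $\hat v$ span $\mathbb{R}^n$ and that a linear functional $\varphi$ is positive on all of them. Then the points $\hat v/\varphi(\hat v)$ span an $(n-1)$-polytope $P$ in the hyperplane $\varphi=1$, and a linear automorphism of $\mathbb{R}^n$ moves this hyperplane to $\mathbb{R}^{n-1}\times\{1\}$. We say that $P$ is \emph{given by the vectors $\hat v$}. By the previous paragraph, affine stresses for $P$ and stresses for $(\hat v)$ differ only by positive factors.

\subsection*{Stresses as linear functionals}

The \emph{Stanley--Reisner ring} $\mathbb{R}[\Delta]$ is the quotient of the polynomial ring $\mathbb{R}[x_v:v\in V]$ by the monomials whose support (the set of variables that occur) is not a face of $\Delta$. The monomials supported on faces form a basis. We write $x_K=\prod_{v\in K}x_v$. Each linear functional $\ell$ on $\mathbb{R}^n$ gives a linear form $\theta_\ell=\sum_v\ell(\hat v)x_v$. Let $\Theta$ be the ideal generated by all $\theta_\ell$, and put $E(\Delta)=\mathbb{R}[\Delta]/\Theta$, a graded ring generated in degree one. A subscript denotes a graded piece.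

\begin{proposition}\label{prop:dual}
Let $k\ge2$ and suppose that $\hat K$ is linearly independent for every face $K$ with $|K|\le k$. Then $\Lambda\mapsto(\Lambda(x_K))_{|K|=k}$ is an isomorphism from the dual space of $E(\Delta)_k$ onto the space of $k$-stresses on $\Delta$.
\end{proposition}

\begin{proof}
We may assume $n\ge k$: otherwise there is no face with $k$ vertices, and we enlarge $\mathbb{R}^n$ without changing anything. Fix a linear map $L\colon\mathbb{R}^n\to\mathbb{R}^k$ that is injective on $\operatorname{span}\hat K$ for every face $K$ with $|K|\le k$; a generic map has this property. The forms $\theta_{\zeta\circ L}$ with $\zeta\in(\mathbb{R}^k)^*$ are called \emph{$L$-forms}. On a face with at most $k$ vertices, the coefficients of an $L$-form can be prescribed arbitrarily.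

\emph{Step 1: for $j\le k$, the space $\mathbb{R}[\Delta]_j$ is spanned by squarefree monomials and multiples of $L$-forms.} Let $m$ be a monomial of degree $j$ with support $J\in\Delta$ and $x_i^2\mid m$. Take an $L$-form $\theta=\sum_vc_vx_v$ with $c_i=1$ and $c_v=0$ for $v\in J\setminus i$. Then $\theta\cdot(m/x_i)=m+\sum_{v\notin J}c_v\,x_v\,m/x_i$, and each $x_vm/x_i$ has support $J\cup v$. The support grows at each step and has at most $j$ elements, so the rewriting ends with squarefree monomials.

\emph{Step 2: the map is well defined and injective.} Let $\Lambda$ be a functional on $E(\Delta)_k$, let $|F|=k-1$, and let $\ell$ vanish on $\hat F$. Then $0=\Lambda(\theta_\ell x_F)=\ell\bigl(\sum_v\Lambda(x_{F\cup v})\hat v\bigr)$. Since this holds for all such $\ell$, condition \eqref{eq:balance} follows. Injectivity follows from Step~1.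

\emph{Step 3: the map is surjective.} Let $\lambda$ be a $k$-stress. The difficulty is to define $\Lambda$ on monomials that are not squarefree: Step~1 rewrites them in many ways, and the results must agree. We therefore define $\Lambda$ on all of $\mathbb{R}[\Delta]_k$ by one formula. For a face $K$ with $|K|=k$, the vectors $L\hat i$, $i\in K$, form a basis of $\mathbb{R}^k$; let $y_i^K$ be the coordinate functions, so $y=\sum_{i\in K}y_i^K(y)L\hat i$. For homogeneous $f\in\mathbb{R}[\Delta]$ let $f_K$ be the polynomial on $\mathbb{R}^k$ obtained by substituting $x_i=y^K_i$ for $i\in K$ and $x_j=0$ for $j\notin K$. This is well defined, because a monomial supported on a non-face is not supported in $K$. Put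
\[
\Phi_f=\sum_{|K|=k}\lambda_K\,\frac{f_K}{\prod_{i\in K}y_i^K},
\]
a rational function, homogeneous of degree $\deg f-k$.

We claim that the balancing condition cancels all poles of $\Phi_f$. (In the toy case $k=1$, $f=1$, the sum is $\sum_v\lambda_vL\hat v/y$, which vanishes because $\sum_v\lambda_v\hat v=0$.) The forms $y_i^K$, $i\in K$, are pairwise non-proportional, so $\Phi_f=Z/D$ with $Z$ a polynomial and $D$ a product of pairwise non-proportional linear forms. It suffices to show, for each factor $\eta$ of $D$, that $\eta\Phi_f$ vanishes at the points of $\ker\eta$ outside the other hyperplanes; then $\eta\mid Z$ for every $\eta$, and so $D\mid Z$. A term contributes to $\eta\Phi_f$ on $\ker\eta$ only if some $y_v^K$ is proportional to $\eta$, that is, if $K=F\cup v$ with $L(\operatorname{span}\hat F)=\ker\eta$; for given $K$ there is at most one such $F$. Group these terms by $F$; the group of $F$ contains all faces $F\cup v$. For $K=F\cup v$ we have $y_v^K=\eta/\eta(L\hat v)$. On $\ker\eta$ we have $y^K_v=0$, and the $y_i^K$ with $i\in F$ restrict to the coordinates $y_i^F$ in the basis $L\hat F$;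 so $f_K$ restricts to a function $f_F$ that does not depend on $v$. The group of $F$ therefore contributes
\[
\eta\Bigl(L\sum_v\lambda_{F\cup v}\hat v\Bigr)\cdot\frac{f_F}{\prod_{i\in F}y_i^F}=0,
\]
by \eqref{eq:balance}. Hence $\Phi_f$ is a polynomial. It is a constant if $\deg f=k$, and it is zero if $\deg f=k-1$.

Define $\Lambda(f)=\Phi_f$ for $\deg f=k$. For $f=x_K$ only the term of $K$ survives, so $\Lambda(x_K)=\lambda_K$. It remains to show $\Lambda(\theta_\ell g)=0$ for all $\ell$ and all $g$ of degree $k-1$. For an $L$-form $\theta=\theta_{\zeta\circ L}$ we have $\theta_K=\sum_{i\in K}\zeta(L\hat i)y_i^K=\zeta$ for every $K$, so $\Phi_{\theta g}=\zeta\,\Phi_g=0$. Thus $\Lambda$ kills all multiples of $L$-forms, and by Step~1 we may take $g=x_F$ with $|F|=k-1$. Choose $\ell'=\zeta\circ L$ that agrees with $\ell$ on $\hat F$. Then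
\[
\Lambda(\theta_\ell x_F)=\Lambda(\theta_{\ell-\ell'}x_F)=(\ell-\ell')\Bigl(\sum_v\lambda_{F\cup v}\hat v\Bigr)=0,
\]
again by \eqref{eq:balance}.
\end{proof}

\begin{corollary}\label{cor:ratio}
Let the simplicial polytope $P$ be given by vectors $\hat v$, let $G$ be a missing $(k-1)$-face, and let $K$ be a $(k-1)$-face of $\partial P$. If $x_K=\rho\,x_G$ in $E(\partial P\cup\{G\})_k$ with $\rho>0$, then there is $\rho'>0$ with $\lambda_K=\rho'\lambda_G$ for every affine $k$-stress $\lambda$ on $\partial P\cup\{G\}$.
\end{corollary}

\begin{proof}
The faces of $\partial P$ have independent vectors because $P$ is simplicial. So does $G$: in a dependency among $\hat G$ both signs occur, since $\varphi>0$ on $\hat G$, and the positive and the negative support would be disjoint faces of $\partial P$ whose simplices intersect. Proposition~\ref{prop:dual} gives $\lambda_K=\rho\lambda_G$ for stresses with respect to $(\hat v)$, and passing to affine stresses multiplies $\rho$ by a positive factor.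
\end{proof}

\subsection*{Certifying a list of facets}

All our polytopes come with a proposed list of facets. The next lemma confirms such a list without a search over all vertex subsets.

\begin{lemma}\label{lem:complete}
Let $P$ be given by vectors $\hat v\in\mathbb{R}^n$, $v\in V$, with $n\ge3$. Let $\mathcal{K}$ be a nonempty family of $(n-1)$-subsets of $V$ that covers $V$. Suppose that
\begin{enumerate}
\item[(a)] for each $K\in\mathcal{K}$ the set $\hat K$ is independent, and some linear functional vanishes on $\hat K$ and is positive on $\hat v$ for all $v\notin K$;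
\item[(b)] every $(n-2)$-subset of a member of $\mathcal{K}$ lies in at least two members of $\mathcal{K}$.
\end{enumerate}
Then $P$ is a simplicial polytope with vertex set $V$, and $\mathcal{K}$ is the set of its facets.
\end{lemma}

\begin{proof}
By (a), each member of $\mathcal{K}$ is the vertex set of a facet that is a simplex, and its $(n-2)$-subsets are the ridges in that facet. We use two textbook facts: a ridge lies in exactly two facets, and the graph of facets, adjacent when they share a ridge, is connected. By (b) and the first fact, every facet adjacent to a member of $\mathcal{K}$ is a member; the second fact finishes the proof.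
\end{proof}

When $|V|-n$ is small, both condition (a) and the ring $E(\Delta)$ are best handled in dimension $|V|-n$. Let the $\hat v$ span $\mathbb{R}^n$ and put $e=|V|-n$. \emph{Gale vectors} for $(\hat v)$ are vectors $g_v\in\mathbb{R}^e$ that span $\mathbb{R}^e$ and satisfy $\sum_v\ell(\hat v)g_v=0$ for all $\ell$; it is enough to test the $n$ coordinate functionals.

\begin{lemma}\label{lem:gale}
Let $(g_v)$ be Gale vectors for $(\hat v)$.
\begin{enumerate}
\item[(i)] A vector $c\in\mathbb{R}^V$ has the form $c_v=\ell(\hat v)$ if and only if $\sum_vc_vg_v=0$.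
\item[(ii)] A set $K\subset V$ satisfies condition (a) of Lemma~\ref{lem:complete} if the $g_v$ with $v\notin K$ span $\mathbb{R}^e$ and $\sum_{v\notin K}c_vg_v=0$ for some $c_v>0$.
\item[(iii)] The substitution $x_v\mapsto\langle g_v,(Y_1,\dots,Y_e)\rangle$ identifies $E(\Delta)$ with the quotient of $\mathbb{R}[Y_1,\dots,Y_e]$ by the images of the $x_K$, $K\notin\Delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
The subspaces $\{(\ell(\hat v))_v\}$ and $\{(\langle g_v,y\rangle)_v:y\in\mathbb{R}^e\}$ of $\mathbb{R}^V$ are orthogonal and have dimensions $n$ and $e$, so each is the orthogonal complement of the other. This gives (i), and it shows that the dependencies of $(\hat v)$ are the vectors $(\langle g_v,y\rangle)_v$. In (ii), a dependency supported on $K$ has $y$ orthogonal to all $g_v$ with $v\notin K$, so $y=0$; the functional comes from (i). In (iii), the substitution is onto in degree one, with kernel $\{\theta_\ell\}$ by (i), so it identifies $\mathbb{R}[x_v]/\Theta$ with $\mathbb{R}[Y_1,\dots,Y_e]$.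
\end{proof}

\begin{example}\label{ex:gale}
In Example~\ref{ex:intro} we have $e=1$ and $g_v=\mu_v$. For $g\in G$ and $h\in H$ the relation $|\mu_h|\mu_g+\mu_g\mu_h=0$ certifies the facet $V\setminus\{g,h\}$, and a ridge $V\setminus\{g,h,z\}$ lies in a second such set, obtained by exchanging $z$ with the one of $g,h$ on its own side. So these are all facets, and the faces are the sets containing neither $G$ nor $H$. In $E(\partial P\cup\{G\})_k$ we have $x_K=\mu_KY^k$. If $|H|>k$, no relation occurs in degree $k$, and the stresses are the multiples of $\mu_K$. If $d=2k-2$, then $|H|=k$, the relation $x_H=0$ gives $Y^k=0$, and the only stress is zero. So the Conjecture cannot be extended to $d=2k-2$; for $k=2$ this is a quadrilateral with one diagonal.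
\end{example}

\section{A $5$-polytope with nine vertices}\label{sec:example}

\subsection*{The polytope}

Consider the following vectors in $\mathbb{R}^6$:
\[
\begin{array}{lll}
\hat a=(0,0,0,0,1,0), & \hat 1=(1,4,0,0,0,-1), & \hat N=(1,0,0,4,0,0),\\
\hat b=(0,0,0,0,0,1), & \hat 2=(1,1,1,-1,-1,0), & \hat S=(1,0,0,-4,0,0),\\
 & \hat 3=(1,-4,0,0,-3,2), & \hat M=(1,0,0,12,4,1).\\
 & \hat 4=(1,1,-1,-1,-1,0), &
\end{array}
\]
The functional $\varphi(z)=10z_1+z_5+z_6$ takes the value $1$ on $\hat a,\hat b$, the value $9$ on $\hat1,\dots,\hat4$, the value $10$ on $\hat N,\hat S$, and the value $15$ on $\hat M$. Dividing by $\varphi$ and dropping the first coordinate identifies the polytope given by these vectors with the convex hull $P\subset\mathbb{R}^5$ of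
\begin{equation}\label{eq:points}
\begin{array}{lll}
a=(0,0,0,1,0), & 1=\tfrac19(4,0,0,0,-1), & N=\tfrac1{10}(0,0,4,0,0),\\[2pt]
b=(0,0,0,0,1), & 2=\tfrac19(1,1,-1,-1,0), & S=\tfrac1{10}(0,0,-4,0,0),\\[2pt]
 & 3=\tfrac19(-4,0,0,-3,2), & M=\tfrac1{15}(0,0,12,4,1).\\[2pt]
 & 4=\tfrac19(1,-1,-1,-1,0), &
\end{array}
\end{equation}
The vectors span $\mathbb{R}^6$: $\hat a,\hat b,\hat N,\hat S$ span the coordinate directions $1,4,5,6$, then $\hat1$ adds direction $2$ and $\hat2$ adds direction $3$. Gale vectors are
\[
\begin{array}{llll}
g_M=(1,0,0), & g_3=(0,1,0), & g_2=g_4=(0,0,2), & g_1=(0,1,-1),\\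
g_N=(-2,-1,-1), & g_S=(1,-1,-2), & g_a=(-4,3,4), & g_b=(-1,-1,-1).
\end{array}
\]
Indeed, the six coordinates of the $\hat v$ give the six identities
\begin{gather*}
g_1+g_2+g_3+g_4+g_N+g_S+g_M=0,\qquad 4g_1+g_2-4g_3+g_4=0,\qquad g_2-g_4=0,\\
-g_2-g_4+4g_N-4g_S+12g_M=0,\qquad g_a-g_2-3g_3-g_4+4g_M=0,\\
g_b-g_1+2g_3+g_M=0.
\end{gather*}

We write sets of vertices as words. The letters $ij$ always range over the edges $12,23,34,14$ of the $4$-cycle $1234$, and $O$ is the octahedral sphere with the eight triangles $Mij$ and $Sij$. Put
\[
\mathcal{T}_a=\{MNij,\ NSij\},\qquad \mathcal{T}_b=\{MNij,\ N123,\ N134,\ 1234,\ S124,\ S234\}.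
\]

\begin{lemma}\label{lem:facets}
$P$ is a simplicial $5$-polytope with the following $28$ facets:
\begin{enumerate}
\item[(I)] $abMij$ and $abSij$ (eight facets);
\item[(II)] $a\tau$ for $\tau\in\mathcal{T}_a$ (eight facets);
\item[(III)] $b\tau$ for $\tau\in\mathcal{T}_b$ (nine facets);
\item[(IV)] $N1234$, $NS124$, $NS234$.
\end{enumerate}
\end{lemma}

\begin{proof}
We apply Lemma~\ref{lem:complete}. For condition (a), Table~\ref{tab:facets} lists a positive relation among the Gale vectors of each complement. Since $g_2=g_4$, exchanging $2$ and $4$ turns a relation into a relation; the first eleven rows yield two facets each and the last six are fixed by the exchange, which accounts for all $22+6=28$ sets. The complements span $\mathbb{R}^3$, as Lemma~\ref{lem:gale}(ii) requires. In the first ten rows the complement contains $g_4$, one of $g_1,g_3$, and a vector with nonzero first coordinate. In the last seven rows it contains $g_M$, $g_a$, and one of $g_4,g_N,g_b$, whose last two coordinates are not proportional to $(3,4)$.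

\begin{table}[ht]
\centering
\begin{tabular}{ll|ll}
facet & vanishing sum & facet & vanishing sum\\ \hline
$abM12$ & $2g_N+4g_S+6g_3+5g_4$ & $bMN23$ & $2g_a+8g_S+2g_1+5g_4$\\
$abM23$ & $2g_N+4g_S+6g_1+8g_4$ & $bN123$ & $g_a+g_M+3g_S+g_4$\\
$abS12$ & $2g_N+4g_M+2g_3+g_4$ & $b1234$ & $g_a+7g_M+2g_N+g_S$\\
$abS23$ & $g_N+2g_M+g_1+g_4$ & $bS124$ & $g_a+12g_M+4g_N+g_3$\\
$aMN12$ & $2g_b+2g_S+4g_3+3g_4$ & $bS234$ & $2g_a+22g_M+7g_N+g_1$\\
$aMN23$ & $2g_b+2g_S+4g_1+5g_4$ & $N1234$ & $g_a+2g_b+5g_M+g_S$\\
$aNS12$ & $2g_b+2g_M+2g_3+g_4$ & $NS234$ & $2g_a+7g_b+15g_M+g_1$\\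
$aNS23$ & $g_b+g_M+g_1+g_4$ & $NS124$ & $g_a+4g_b+8g_M+g_3$\\
$bMN12$ & $g_a+4g_S+g_3+2g_4$ & &
\end{tabular}
\caption{Facets of $P$ up to the exchange $2\leftrightarrow4$, each with a positive combination of the Gale vectors of the complementary vertices that equals zero. The rows are counted down the left column first.}\label{tab:facets}
\end{table}

For condition (b) we sort the $4$-subsets of the listed sets by their intersection with $\{a,b\}$.

\emph{Sets $abe$.} Here $e$ is an edge of $O$; it lies in two triangles of $O$, which give two facets of type (I).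

\emph{Sets $a\sigma$ with $b\notin\sigma$.} Here $\sigma$ is a triangle of $O$ or of a member of $\mathcal{T}_a$. The triangles $MNi$, $NSi$, $Nij$ lie in two members of $\mathcal{T}_a$. For a triangle $\sigma=Mij$ or $Sij$ of $O$, the set $a\sigma$ lies in $aN\sigma$ and in $ab\sigma$.

\emph{Sets $b\sigma$ with $a\notin\sigma$.} The triangles $MNi$, $Nij$, $N13$, $123$, $134$, $124$, $234$, $S24$ lie in two members of $\mathcal{T}_b$: for instance $N12$ in $MN12$ and $N123$, and $124$ in $1234$ and $S124$. The remaining triangles of members of $\mathcal{T}_b$ are those of $O$. Each of them lies in one member ($Mij$ in $MNij$; $S12,S14$ in $S124$; $S23,S34$ in $S234$), and $b\sigma$ lies also in $ab\sigma$.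

\emph{Sets without $a$ and $b$.} The sets $MNij$ lie in $\mathcal{T}_a\cap\mathcal{T}_b$. The sets $NS12,NS14\in\mathcal{T}_a$ lie in $NS124$, and $NS23,NS34\in\mathcal{T}_a$ lie in $NS234$. The sets $N123,N134,1234\in\mathcal{T}_b$ lie in $N1234$, while $S124,S234\in\mathcal{T}_b$ lie in $NS124$ and $NS234$. The remaining $4$-subsets of the facets (IV) are $N124\subset N1234,NS124$; $N234\subset N1234,NS234$; and $NS24\subset NS124,NS234$.
\end{proof}

From the facet list we read off the small non-faces.

\begin{lemma}\label{lem:nonfaces}
The only non-edge of $\partial P$ is $MS$. The triples that are not faces and do not contain $MS$ are $abN$, $a13$, $a24$, $bNS$, $S13$, $M13$, $M24$. The set $bN24$ is not a face.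
\end{lemma}

\begin{proof}
By (I) and (II), $auv$ is a face for all pairs $uv$ except $bN,MS,13,24$. By (III), $buv$ with $u,v\ne a$ is a face for all pairs except $MS,NS$. Among the other seven vertices, $N1234$ contains all triples from $\{N,1,2,3,4\}$; the triples $MNi$ and $NSi$ are faces; $M$ together with two digits is a face exactly for the cycle edges; and $S$ together with two digits is a face for every pair except $13$. In particular every pair other than $MS$ lies in a face, and no facet contains $MS$. The facets containing $bN$ are $bMNij$, $bN123$, $bN134$, and none of them contains $24$.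
\end{proof}

So $G=abN$ is a missing face, $F=ab$ has link $O$, and $F\cup S\in\partial P$.

\subsection*{The ring in degree three}

By Lemma~\ref{lem:gale}(iii) we work in $\mathbb{R}[X,Y,Z]$ with
\begin{equation}\label{eq:subst}
\begin{gathered}
x_M=X,\quad x_3=Y,\quad x_2=x_4=2Z,\quad x_1=Y-Z,\quad x_S=X-Y-2Z,\\
x_N=-(2X+Y+Z),\quad x_a=-4X+3Y+4Z,\quad x_b=-(X+Y+Z).
\end{gathered}
\end{equation}

\begin{lemma}\label{lem:cubic}
Let $\Delta=\partial P\cup\{G\}$. The space $E(\Delta)_3$ is spanned by $t=XYZ$, and
\[
x_G=-\tfrac{622}{17}\,t,\qquad x_{F\cup S}=-\tfrac{2}{17}\,t .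
\]
Consequently $x_{F\cup S}=\tfrac1{311}x_G$ in $E(\Delta)_3$, and $E(\partial P)_3=0$.
\end{lemma}

\begin{proof}
Put $r=YZ^2$. We use the non-faces one at a time.

$M13$ and $M24$ give $XY(Y-Z)=0$ and $XZ^2=0$, so $XY^2=t$.

$MS$ gives $Xx_S=0$, that is, $X^2=X(Y+2Z)$. Hence $X^2Z=t$, $X^2Y=t+2t=3t$, and $X^3=3t+2t=5t$.

$a13$ and $S13$, after removing the multiples of $XY(Y-Z)$, give $(3Y+4Z)Y(Y-Z)=0$ and $(Y+2Z)Y(Y-Z)=0$. The forms $3Y+4Z$ and $Y+2Z$ span the same space as $Y$ and $Z$, so $Y^3=Y^2Z=YZ^2=r$.

$a24$ gives $3YZ^2+4Z^3=0$, so $Z^3=-\frac34r$.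

$bNS$, after removing the multiples of $Xx_S$, gives $(Y+Z)^2(X-Y-2Z)=0$. Here $X(Y+Z)^2=3t$ and $(Y+Z)^2(Y+2Z)=Y^3+4Y^2Z+5YZ^2+2Z^3=\frac{17}2r$. So $r=\frac6{17}t$.

All ten cubic monomials are now multiples of $t$. With $x_F=x_ax_b=4X^2+XY-3Y^2-7YZ-4Z^2$ we get
\begin{equation}\label{eq:Q}
\begin{aligned}
x_FX&=20t+3t-3t-7t=\tfrac{221}{17}t,\\
x_FY&=12t+t-3r-7r-4r=\tfrac{137}{17}t,\\
x_FZ&=4t+t-3r-7r+3r=\tfrac{43}{17}t.
\end{aligned}
\end{equation}
By \eqref{eq:subst}, $x_G=-\frac{442+137+43}{17}t$ and $x_{F\cup S}=\frac{221-137-86}{17}t$. Finally, $E(\partial P)_3$ is the quotient of $E(\Delta)_3$ by $x_G$, a nonzero multiple of $t$.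
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The combinatorial claims follow from Lemmas~\ref{lem:facets} and~\ref{lem:nonfaces}, and the claim on signs from Lemma~\ref{lem:cubic} and Corollary~\ref{cor:ratio}.
\end{proof}

\begin{remark}\label{rem:values}
Stresses with $\lambda_G>0$ do exist. By Lemma~\ref{lem:nonfaces}, the relations in the $10$-dimensional space $\mathbb{R}[X,Y,Z]_3$ are spanned by three multiples of $x_Mx_S$ and six cubics, so $\dim E(\Delta)_3=1$, and by Proposition~\ref{prop:dual} the stresses form a line. Normalizing $\Lambda(t)=-17$, we read off from \eqref{eq:subst} and \eqref{eq:Q} the values with respect to $(\hat v)$: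
\[
\lambda_{abN}=622,\quad \lambda_{abM}=-221,\quad \lambda_{ab1}=-94,\quad \lambda_{ab2}=\lambda_{ab4}=-86,\quad \lambda_{ab3}=-137,\quad \lambda_{abS}=2 .
\]
Modulo $\operatorname{span}\hat F$, that is, in the first four coordinates, $\hat N=\frac12\hat M+\frac12\hat S$, so local solutions with the conjectured signs are easy to write down. The one that extends to a stress is $622\hat N\equiv221\hat M+94\,\hat1+86\,\hat2+137\,\hat3+86\,\hat4-2\hat S$.
\end{remark}

\section{From $k$ to $k+1$}\label{sec:induction}

The \emph{join} of complexes on disjoint vertex sets is $\Delta_1*\Delta_2=\{K_1\cup K_2:K_i\in\Delta_i\}$. We write $a*\Delta$ for the join with a point and $\{w_+,w_-\}*\Delta$ for the join with two isolated points; their Stanley--Reisner rings are $\mathbb{R}[\Delta][x_a]$ and $\mathbb{R}[\Delta][x_+,x_-]/(x_+x_-)$, where $x_\pm=x_{w_\pm}$. For a vertex $a$ of $P$ let $\operatorname{ast}_P(a)=\{K\in\partial P:a\notin K\}$ be its antistar. The complex $a*\operatorname{ast}_P(a)$ consists of the sets $K$ with $K\setminus a\in\partial P$; it contains $\partial P$.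

\begin{definition}\label{def:witness}
A \emph{$k$-witness} consists of a simplicial $(2k-1)$-polytope $P$ given by vectors $\hat v\in\mathbb{R}^{2k}$, a missing $(k-1)$-face $G$, a $(k-1)$-subset $F\subset G$, a vertex $a\in F$, a vertex $u\notin G$ with $F\cup u\in\partial P$, and a number $\rho>0$ such that
\begin{enumerate}
\item[(W1)] $E(\partial P)_k=0$;
\item[(W2)] $x_{F\cup u}=\rho\,x_G$ in $E(\partial P\cup\{G\})_k$;
\item[(W3)] $E(T)_{k+1}=0$ for $T=a*\operatorname{ast}_P(a)$.
\end{enumerate}
\end{definition}

Only (W2) is needed for Theorem~\ref{thm:B}. The other two conditions drive the induction: (W1) makes (W2) stable under perturbation of the vectors, and (W3) is what reproduces (W1) at the next step. By Theorem~\ref{thm:C} and Corollary~\ref{cor:ratio} there is no $2$-witness, so the induction has to start at $k=3$.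

\begin{lemma}\label{lem:base}
The polytope of Section~\ref{sec:example}, with $G=abN$, $F=ab$, the vertex $a$, $u=S$, and $\rho=\frac1{311}$, is a $3$-witness.
\end{lemma}

\begin{proof}
Conditions (W1) and (W2) are Lemma~\ref{lem:cubic}. For (W3), the non-faces of $\partial P$ that avoid $a$ are non-faces of $T$; we use $MS$, $M13$, $M24$, $S13$, $bNS$, $bN24$. As in the proof of Lemma~\ref{lem:cubic}, the first five give, in $E(T)$,
\[
X^2=X(Y+2Z),\quad XY^2=XYZ,\quad XZ^2=0,\quad (Y+2Z)Y(Y-Z)=0,\quad x_S(Y+Z)^2=0,
\]
and $bN24$ together with $XZ^2=0$ gives $(Y+Z)^2Z^2=0$. In degree four, $XZ^3=XYZ^2=0$, then $XY^2Z=XYZ^2=0$, then $XY^3=XY^2Z=0$. The first relation lowers the exponent of $X$ whenever it is at least two, so all quartic monomials containing $X$ vanish. Therefore $(Y+2Z)q\ell=0$ for $q\in\{Y(Y-Z),(Y+Z)^2\}$ and $\ell\in\{Y,Z\}$. The two quadrics $q_1,q_2$ are coprime, so $\ell_1q_1+\ell_2q_2=0$ with linear $\ell_1,\ell_2$ forces $\ell_1=\ell_2=0$; hence the four products $q\ell$ form a basis of the cubics in $Y,Z$. Thus all quartics in $Y,Z$ divisible by $Y+2Z$ vanish. They form a hyperplane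 in the space of quartics, and $(Y+Z)^2Z^2$ lies outside it, since it equals $1$ at $(Y,Z)=(-2,1)$. So $E(T)_4=0$.
\end{proof}

\begin{proposition}\label{prop:step}
If there is a $k$-witness, then there is a $(k+1)$-witness.
\end{proposition}

The idea is to multiply (W2) by a new variable $x_c$. For this we need a polytope in which $G\cup c$ is a missing face, and doubling the vertex $a\in G$ to an edge $ac$ provides one. Doubling raises the dimension only to $2k$, one short of $2(k+1)-1$. A bipyramid supplies the last dimension, but it changes the linear forms. We therefore compute in the degenerate position where the axis of the bipyramid passes through the vertex $c$, in which the old forms survive unchanged, and then move the axis slightly into the interior.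

\begin{proof}
Let $V$ be the vertex set of $P$, let $\varphi>0$ on all $\hat v$, and for each facet $\sigma$ of $P$ let $\ell_\sigma$ be a functional vanishing on $\hat\sigma$ and positive on the other vectors. Write points of $\mathbb{R}^{2k}\oplus\mathbb{R}\oplus\mathbb{R}$ as $(q,s,z)$, and for $\varepsilon\ge0$ put
\begin{gather*}
\hat v'=(\hat v,0,0)\ \ (v\in V\setminus a),\qquad \hat a'=(\hat a,-1,0),\qquad \hat c=(0,1,0),\\
\hat o=\hat c+\varepsilon\sum_{v\in V}\hat v',\qquad \hat w_\pm=\hat o+(0,0,\pm1).
\end{gather*}
The functional $s+2\varphi(q)/\varphi(\hat a)$ is positive on all these vectors.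

\emph{Step 1: doubling $a$.} Let $R$ be the $2k$-polytope given by the $\hat v'$ and $\hat c$ in the hyperplane $z=0$. (Since $\hat a'+\hat c=(\hat a,0,0)$, the old vertex $a$ now lies on the segment from $\hat a'$ to $\hat c$.) We claim that its facets are
\[
c\cup\sigma\ \ (\sigma\text{ any facet of }P)\qquad\text{and}\qquad a\cup\sigma\ \ (\sigma\text{ a facet of }P,\ a\notin\sigma).
\]
For $c\cup\sigma$, the functional $\ell_\sigma(q)$ vanishes exactly on the listed vectors and is positive on the others, and the vectors are independent because modulo $\hat c$ they become $\hat\sigma$. For $a\cup\sigma$, use $s+\ell_\sigma(q)/\ell_\sigma(\hat a)$, which is $0$ at $\hat a'$ and $1$ at $\hat c$; independence holds because only $\hat a'$ has $s\ne0$. For condition (b) of Lemma~\ref{lem:complete} there are four kinds of subsets.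
\begin{itemize}
\item A set $c\cup\tau$ with $\tau$ a ridge of $P$ lies in $c\cup\sigma$ for both facets $\sigma\supset\tau$.
\item A facet $\sigma\not\ni a$ lies in $a\cup\sigma$ and in $c\cup\sigma$.
\item A facet $\sigma=a\cup\tau$ lies in $c\cup\sigma$ and in $a\cup\sigma'$, where $\sigma'\ne\sigma$ is the other facet containing $\tau$; note $a\notin\sigma'$, since otherwise $\sigma'=a\cup\tau=\sigma$.
\item A set $a\cup\tau$ with $\tau=\sigma\setminus v$ and $a\notin\sigma$ lies in $a\cup\sigma$. If $\sigma'$ is the other facet containing $\tau$, it lies also in $a\cup\sigma'$ when $a\notin\sigma'$, and in $c\cup\sigma'$ when $a\in\sigma'$.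
\end{itemize}
Hence $R$ is simplicial with boundary complex $\Gamma=(c*\partial P)\cup T$. Since $\partial P\subset T$, the faces of $\Gamma$ without $c$ are exactly the faces of $T$, and $c\cup K\in\Gamma$ if and only if $K\in\partial P$.

\emph{Step 2: the bipyramid.} Let $\varepsilon>0$ and let $P'_\varepsilon$ be the $(2k+1)$-polytope given by the $\hat v'$, $\hat c$, $\hat w_+$, $\hat w_-$. Since $\hat o$ is a positive combination of all generators of $R$, each facet $J$ of $R$ has a functional $\ell_J(q,s)$ normalized by $\ell_J(\hat o)=1$. The functional $\ell_J-z$ vanishes exactly on $J\cup w_+$, takes the value $2$ at $\hat w_-$, and is positive on the remaining vectors; $\ell_J+z$ does the same for $J\cup w_-$. These sets are independent because $\hat w_\pm$ has $z\neq0$. The subset $J$ lies in $J\cup w_+$ and $J\cup w_-$, and $(J\setminus v)\cup w_\pm$ lies in $J'\cup w_\pm$ for both facets $J'\supset J\setminus v$. By Lemma~\ref{lem:complete}, $P'_\varepsilon$ is simplicial with boundary complex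
\[
\partial P'=\{w_+,w_-\}*\Gamma,
\]
which does not depend on $\varepsilon$.

\emph{Step 3: the new data.} Put $G'=G\cup c$ and $F'=F\cup c$, keep $u$, and take $c$ as the new distinguished vertex. Since $a\in G$, the set $G\setminus a$ lies in $\operatorname{ast}_P(a)$, so $G\in T\subset\partial P'$; this is where $a\in G$ is used. For $g\in G$ we have $c\cup(G\setminus g)\in\Gamma$, while $G'\notin\partial P'$ because $G\notin\partial P$. So $G'$ is a missing $k$-face. Also $F'\cup u\in c*\partial P\subset\partial P'$. The antistar of $c$ is $\{w_+,w_-\}*T$, so the complex in (W3) is $T'=c*\{w_+,w_-\}*T$. Let $\Delta'=\partial P'\cup\{G'\}$.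

\emph{Step 4: the three conditions for $\varepsilon=0$.} Now $\hat c=\frac12(\hat w_++\hat w_-)$, so the vectors no longer realize $\partial P'$, but the rings $E^0$ for this configuration are still defined. The ideal $\Theta^0$ is generated by the forms $\theta_\ell=\sum_{v\in V}\ell(\hat v)x_v$ of $P$, whose set we denote by $\Theta_P$, together with the forms of $s$ and $z$:
\[
x_c-x_a+x_++x_-\qquad\text{and}\qquad x_+-x_- .
\]

(W1${}^0$) $E^0(\partial P')_{k+1}=0$. The last two forms give $x_+=x_-=\frac12(x_a-x_c)$, and $x_+x_-=0$ becomes $(x_c-x_a)^2=0$. So $E^0(\partial P')=\mathbb{R}[\Gamma]/I$ with $I=(\Theta_P,(x_c-x_a)^2)$. We show by induction on $j$ that $I$ contains every monomial $x_c^jm$ of degree $k+1$, where $m$ involves only the $x_v$, $v\in V$. For $j=0$: these variables generate the subring $\mathbb{R}[T]$ of $\mathbb{R}[\Gamma]$, and $\mathbb{R}[T]_{k+1}\subset\Theta_P\mathbb{R}[T]$ by (W3). For $j=1$: multiplication by $x_c$ kills the monomials supported on non-faces of $\partial P$, so it induces a map $\mathbb{R}[\partial P]\to\mathbb{R}[\Gamma]$ that is linear over $\mathbb{R}[x_v:v\in V]$.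 By (W1), $m=\sum_i\theta_if_i$ in $\mathbb{R}[\partial P]_k$ with $\theta_i\in\Theta_P$, so $x_cm=\sum_i\theta_ix_cf_i\in I$. For $j\ge2$: $x_c^jm\equiv2x_c^{j-1}x_am-x_c^{j-2}x_a^2m$ modulo $I$.

(W2${}^0$) $x_{F'\cup u}=\rho\,x_{G'}$ in $E^0(\Delta')_{k+1}$. For $K\subset V$ we have $c\cup K\in\Delta'$ if and only if $K\in\partial P\cup\{G\}$, so multiplication by $x_c$ induces a map $\mathbb{R}[\partial P\cup\{G\}]\to\mathbb{R}[\Delta']$. Apply it to an identity $x_{F\cup u}-\rho x_G=\sum_i\theta_if_i$ provided by (W2), and use $\Theta_P\subset\Theta^0$.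

(W3${}^0$) $E^0(T')_{k+2}=0$. Here $\mathbb{R}[T']=\mathbb{R}[T][x_c,x_+,x_-]/(x_+x_-)$. The variable $x_c$ occurs in no relation, which is the reason for choosing $c$ as the distinguished vertex. The form of $s$ eliminates it, the form of $z$ sets $x_+=x_-=x$, and we obtain $E^0(T')=E(T)[x]/(x^2)$. Its degree $k+2$ part is $E(T)_{k+2}\oplus xE(T)_{k+1}$, which is zero by (W3), since $E(T)$ is generated in degree one.

\emph{Step 5: perturbation.} Fix a basis of the dual of $\mathbb{R}^{2k+2}$ and let $\theta_1^\varepsilon,\dots,\theta^\varepsilon_{2k+2}$ be the corresponding forms. For each of our complexes and each degree, the map $\mu^\varepsilon\colon(f_j)\mapsto\sum_j\theta_j^\varepsilon f_j$ is a linear map between fixed finite-dimensional spaces that depends continuously on $\varepsilon$, and its cokernel is the graded piece of $E^\varepsilon$. Surjectivity is an open condition, so (W1) and (W3) hold for $P'_\varepsilon$ when $\varepsilon>0$ is small.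

Membership in the image is not an open condition, and here (W1${}^0$) enters. Consider $\mu^\varepsilon\colon(\mathbb{R}[\Delta']_k)^{2k+2}\to\mathbb{R}[\Delta']_{k+1}$ and its composition $\bar\mu^\varepsilon$ with the projection onto $\mathbb{R}[\Delta']_{k+1}/\mathbb{R}x_{G'}=\mathbb{R}[\partial P']_{k+1}$. Since $\mathbb{R}[\Delta']_k=\mathbb{R}[\partial P']_k$, the map $\bar\mu^0$ is onto by (W1${}^0$). Choose a subspace $U$ on which $\bar\mu^0$ is bijective; then $\bar\mu^\varepsilon|_U$ is bijective for small $\varepsilon$, with inverse continuous in $\varepsilon$. By (W2${}^0$) there is $f$ with $\mu^0(f)=x_{F'\cup u}-\rho x_{G'}$. Put $e_\varepsilon=\mu^\varepsilon(f)-\mu^0(f)$, and let $g_\varepsilon\in U$ be the preimage under $\bar\mu^\varepsilon$ of the class of $e_\varepsilon$. Then $\mu^\varepsilon(g_\varepsilon)=e_\varepsilon+\delta_\varepsilon x_{G'}$ for a real number $\delta_\varepsilon$. As $\varepsilon\to0$ we have $e_\varepsilon\to0$, hence $g_\varepsilon\to0$, hence $\delta_\varepsilon\to0$. Subtracting,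
\[
\mu^\varepsilon(f-g_\varepsilon)=x_{F'\cup u}-(\rho+\delta_\varepsilon)\,x_{G'},
\]
and $\rho+\delta_\varepsilon>0$ for small $\varepsilon$. This is (W2) for $P'_\varepsilon$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Lemma~\ref{lem:base} and Proposition~\ref{prop:step} give a $k$-witness for every $k\ge3$. Apply Corollary~\ref{cor:ratio} to (W2).
\end{proof}

\section{Missing edges}\label{sec:edges}

Throughout this section $P$, $a$, $b$ are as in Theorem~\ref{thm:C}, $\hat v=(p(v),1)$, and \emph{neighbor} refers to the graph of $P$. We assume that no stress as in the theorem exists and derive a contradiction.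

\subsection*{The dual statement}

Let $\mathcal{E}$ be the set of edges of $\partial P\cup\{ab\}$ and $\mathcal{S}\subset\mathbb{R}^{\mathcal{E}}$ the space of $2$-stresses. It is cut out by the equations $\sum_u\lambda_{wu}\psi(\hat u)=0$, for vertices $w$ and functionals $\psi$ with $\psi(\hat w)=0$. Adding up the functionals that belong to the same vertex, we see that the orthogonal complement of $\mathcal{S}$ consists of the vectors
\[
c_{wu}=\Psi_w(\hat u)+\Psi_u(\hat w)\qquad(wu\in\mathcal{E}),
\]
where $(\Psi_w)$ is a family of functionals with $\Psi_w(\hat w)=0$. Recall Farkas' lemma: if $f,f_1,\dots,f_r$ are linear functionals on a finite-dimensional real space and $f\le0$ wherever all $f_i\le0$, then $f=\sum_iy_if_i$ with all $y_i\ge0$. Our assumption thus gives $\lambda_{ab}=\sum_uy_u\lambda_{au}$ on $\mathcal{S}$ with $y_u\ge0$, the sum over the neighbors of $a$. So there is a family $(\Psi_w)$ with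
\begin{equation}\label{eq:c}
c_{ab}=-1,\qquad c_{au}\ge0\ \text{ for neighbors $u$ of }a,\qquad c_{wu}=0\ \text{ for edges not containing }a.
\end{equation}
If $\beta$ is a skew-symmetric bilinear form on $\mathbb{R}^{d+1}$, then replacing every $\Psi_w$ by $\Psi_w-\beta(\hat w,\cdot)$ preserves $\Psi_w(\hat w)=0$ and $c$. Take $\eta$ with $\eta(\hat a)=1$ and $\beta(y,y')=\eta(y)\Psi_a(y')-\eta(y')\Psi_a(y)$; then $\beta(\hat a,\cdot)=\Psi_a$. So we may assume $\Psi_a=0$. Define
\[
\xi(u)=\Psi_u(\hat a)\qquad(u\ne a).
\]
By \eqref{eq:c}, $\xi\ge0$ on the neighbors of $a$, and $\xi(b)=-1$.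

These objects have a mechanical meaning. Write $\Psi_w(y,1)=\langle\nu_w,p(w)-y\rangle$ with $\nu_w\in\mathbb{R}^d$, and move $w$ with velocity $\nu_w$. Then $c_{wu}=\langle\nu_w-\nu_u,p(w)-p(u)\rangle$ is the derivative of $\frac12|p(w)-p(u)|^2$, and, with $a$ at rest, $\xi(u)$ is the derivative of half the squared distance from $u$ to $a$. We must show the following: if the edges away from $a$ keep their lengths to first order and no neighbor approaches $a$, then no vertex approaches $a$. This has the shape of a maximum principle for $\xi$, with the neighbors of $a$ as boundary. To find the equation that $\xi$ satisfies at the other vertices, we look at $P$ from $a$.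

\subsection*{Fans and piecewise linear functions}

A \emph{simplicial fan} in an $n$-dimensional space is a finite family of cones, each generated by independent vectors, that is closed under taking faces and in which two cones meet in a common face. We assume that all maximal cones have dimension $n$. The fan is \emph{complete} if its support, the union of the cones, is the whole space. A function $f$ on the support is \emph{PL} if it agrees with a linear function $f_\sigma$ on each maximal cone $\sigma$; its values at chosen ray generators determine it and can be prescribed arbitrarily. It is \emph{strictly convex} if for every $\sigma$ we have $f\ge f_\sigma$ on the support, with equality exactly on $\sigma$.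

Let $\tau$ be a cone whose relative interior contains a point $q_0$ in the interior of the support. The images $\bar\sigma$ of the cones $\sigma\supset\tau$ in the quotient by $\operatorname{span}\tau$ form the \emph{link fan} of $\tau$. It is a simplicial fan: $\bar y\in\bar\sigma$ holds if and only if $y+tq_0\in\sigma$ for large $t$, so $\bar\sigma\cap\bar\sigma'=\overline{\sigma\cap\sigma'}$. It is complete: for small $\delta>0$ the point $q_0+\delta y$ lies in a cone containing $q_0$, and such a cone contains $\tau$. Given a PL function $f$, choose a linear $\ell$ with $\ell=f$ on $\tau$. The pieces $f_\sigma-\ell$, $\sigma\supset\tau$, descend to the quotient and define a PL function $f_\tau$ on the link fan, unique up to adding a linear function. We use three facts.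
\begin{enumerate}
\item[(F1)] If $f$ is strictly convex, so is $f_\tau$: lift $\bar y\in\bar\sigma'$ to $y\in\sigma'$; then $f_\tau(\bar y)$ exceeds the piece of $\bar\sigma$ by $f(y)-f_\sigma(y)\ge0$, and equality forces $y\in\sigma$.
\item[(F2)] If $f=0$ on $\tau$, we take $\ell=0$; then $f_\tau(\bar y)=f(y)$ for $y\in\sigma\supset\tau$, and $f\ge0$ implies $f_\tau\ge0$.
\item[(F3)] On a complete fan, a strictly convex $f$ minus the average of its pieces is positive away from $0$: equality at $y$ puts $y$ in all maximal cones, one of which contains $-y$ and is pointed.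
\end{enumerate}

\subsection*{Projecting from $a$}

Let $K$ be the cone generated by the $\hat v$. Choose a complement $W$ of $\mathbb{R}\hat a$, write points of $\mathbb{R}^{d+1}=W\oplus\mathbb{R}\hat a$ as $(q,s)$, and let $\pi(q,s)=q$. For a facet $\sigma$ let $\ell_\sigma$ vanish on $\hat\sigma$ and be positive on the other $\hat v$, so that $K=\{\ell_\sigma\ge0\text{ for all }\sigma\}$. If $a\in\sigma$, then $\ell_\sigma$ depends only on $q$. If $a\notin\sigma$, then $\ell_\sigma(q,s)=\ell_\sigma(\hat a)(s-h_\sigma(q))$ with $\ell_\sigma(\hat a)>0$ and $h_\sigma$ linear. Therefore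
\[
K=\{(q,s):q\in C,\ s\ge h(q)\},\qquad C=\{q:\ell_\sigma(q)\ge0\text{ for all }\sigma\ni a\},\qquad h=\max_{\sigma\not\ni a}h_\sigma .
\]
For $\sigma\not\ni a$, a point $(q,s)\in K$ lies in $\operatorname{cone}\hat\sigma$ if and only if $s=h_\sigma(q)$, and then $h_\sigma(q)\le h(q)\le s$ are equalities. So the graph of $h$ over $C$ is the union of these cones, and
\begin{equation}\label{eq:pieces}
\pi(\operatorname{cone}\hat\sigma)=\{q\in C:h(q)=h_\sigma(q)\}.
\end{equation}
A face is the intersection of the facets containing it, so every face $\tau\not\ni a$ lies in a facet $\sigma\not\ni a$. Since $\pi$ maps the graph bijectively onto $C$ and is injective on $\operatorname{span}\hat\sigma\not\ni\hat a$, the cones $\pi(\operatorname{cone}\hat\tau)$, $\tau\in\operatorname{ast}_P(a)$, form a simplicial fan $\Sigma$ with support $C$; we denote these cones by $\tau$ as well. By \eqref{eq:pieces}, $h$ is PL and strictly convex on $\Sigma$, and $\hat u=(\pi\hat u,h(\pi\hat u))$ for each vertex $u\ne a$. We extend $\xi$ to the PL function on $\Sigma$ with $\xi(\pi\hat u)=\xi(u)$, and in general write $f(u)$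 for $f(\pi\hat u)$.

Call a vertex $w\ne a$ \emph{inner} if it is not a neighbor of $a$. Then no facet contains both $a$ and $w$, so $\pi\hat w$ lies in the interior of $C$, and so does the relative interior of every cone $\tau\ni w$; such cones have complete link fans. Finally, $\varphi=\sum_{\sigma\ni a}\ell_\sigma$ is linear on $W$ and $\varphi(u)>0$ for all $u\ne a$, since the facets through $a$ intersect in $a$ alone.

\subsection*{The mixed form and the equation for $\xi$}

Fix a complete simplicial fan in a plane with an area form $\det$, and let $r_1,\dots,r_m$ be ray generators in cyclic order with $[i,i+1]>0$, where $[i,j]=\det(r_i,r_j)$. For a PL function $f$ with piece $f_i$ on $\operatorname{cone}(r_i,r_{i+1})$, the difference $f_i-f_{i-1}$ vanishes at $r_i$, so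
\[
f_i-f_{i-1}=\kappa_i(f)\det(r_i,\cdot)
\]
for a number $\kappa_i(f)$ that measures the bending of $f$ across $r_i$. Put $V(f,g)=\sum_i\kappa_i(f)\,g(r_i)$. Rescaling the $r_i$ does not change $V$, and changing $\det$ multiplies it by a positive constant.

\begin{lemma}\label{lem:mixed}
The form $V$ is bilinear and symmetric, and it vanishes if one argument is linear. If $f$ is strictly convex, then all $\kappa_i(f)>0$ and $V(f,f)>0$.
\end{lemma}

\begin{proof}
Evaluate the definition of $\kappa_i$ at $r_{i+1}=-\frac{[i,i+1]}{[i-1,i]}r_{i-1}+\frac{[i-1,i+1]}{[i-1,i]}r_i$, using that $f_{i-1}=f$ at $r_{i-1}$ and $r_i$. This gives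
\[
\kappa_i(f)=\frac{f(r_{i+1})}{[i,i+1]}+\frac{f(r_{i-1})}{[i-1,i]}-\frac{[i-1,i+1]}{[i-1,i]\,[i,i+1]}f(r_i).
\]
In $V(f,g)$ the products $f(r_{i+1})g(r_i)$ and $f(r_i)g(r_{i+1})$ both have coefficient $1/[i,i+1]$, so $V$ is symmetric. For linear $f$ all $\kappa_i(f)$ vanish. For strictly convex $f$ we have $\kappa_i(f)[i,i+1]=f(r_{i+1})-f_{i-1}(r_{i+1})>0$, and after the normalization (F3) all terms of $V(f,f)$ are positive.
\end{proof}

For a cone $\tau$ of codimension two with complete link fan, $V_\tau(f,g)=V(f_\tau,g_\tau)$ is therefore well defined and unchanged when linear functions are added to $f$ or $g$. If $u$ is a ray of $\tau$ with complete link fan, then $V_\tau(f,g)$ is also the form of $f_u,g_u$ at the cone $\bar\tau$ of that link fan, because passing to the quotient can be done in two stages.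

\begin{lemma}\label{lem:identity}
Let $\tau$ be a face of $P$ with $|\tau|=d-2$ that contains an inner vertex. Then $V_\tau(h,\xi)=0$.
\end{lemma}

\begin{proof}
All facets containing $\tau$ avoid $a$. Number the rays of the planar link fan of $\tau$ cyclically; they come from vertices $u_1,\dots,u_m$, and the facets containing $\tau$ are $\sigma_i=\tau\cup\{u_i,u_{i+1}\}$. In mechanical terms, each of these simplices keeps its edge lengths and hence moves rigidly, adjacent ones differ by a rotation about the common ridge, and the rotations add up to zero around $\tau$. Skew forms make this precise.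

Let $\sigma\not\ni a$ be a facet. Since $P$ is simplicial, $\hat\sigma\cup\hat a$ is a basis of $\mathbb{R}^{d+1}$. By \eqref{eq:c}, $\Psi_v(\hat v')=-\Psi_{v'}(\hat v)$ for $v,v'\in\sigma$. So the values $\beta_\sigma(\hat v,\hat v')=\Psi_v(\hat v')$ and $\beta_\sigma(\hat v,\hat a)=\Psi_v(\hat a)$ define a skew form with $\beta_\sigma(\hat v,\cdot)=\Psi_v$ for all $v\in\sigma$. The functional $\beta_\sigma(\cdot,\hat a)$ vanishes at $\hat a$ and equals $\xi(v)$ at $\hat v$, $v\in\sigma$; it is therefore the linear piece of $\xi$ on $\sigma$, composed with $\pi$.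

The form $\beta_{\sigma_i}-\beta_{\sigma_{i-1}}$ has $\hat\tau$ and $\hat u_i$ in its kernel, because $\sigma_i\cap\sigma_{i-1}=\tau\cup u_i$. It descends to the $3$-dimensional space $U=\mathbb{R}^{d+1}/\operatorname{span}\hat\tau$. The plane of the link fan is $U/\mathbb{R}\hat a$; let $r_i$ be the image of $\hat u_i$ in it, and normalize a volume form on $U$ so that $\operatorname{vol}(y,y',\hat a)$ is the determinant of the images of $y,y'$. Every skew form on $U$ is $\operatorname{vol}(y_0,\cdot,\cdot)$ for a unique $y_0$, and its kernel is $\mathbb{R}y_0$ if $y_0\ne0$. Hence $\beta_{\sigma_i}-\beta_{\sigma_{i-1}}=\kappa_i\operatorname{vol}(\hat u_i,\cdot,\cdot)$ for some $\kappa_i\in\mathbb{R}$. Inserting $\hat a$ as the last argument shows that consecutive pieces of $\xi_\tau$ differ by $\kappa_i\det(r_i,\cdot)$, so $\kappa_i=\kappa_i(\xi_\tau)$. The differences telescope around the cycle, so $\sum_i\kappa_i\hat u_i=0$ in $U$.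

Let $\ell$ be linear on $W$ with $\ell=h$ on $\tau$. The functional $(q,s)\mapsto s-\ell(q)$ vanishes on $\hat\tau$, so it descends to $U$, and its value at $\hat u_i$ is $h(u_i)-\ell(u_i)=h_\tau(r_i)$. Applying it to $\sum_i\kappa_i\hat u_i=0$ gives $V_\tau(\xi,h)=0$, and $V_\tau$ is symmetric.
\end{proof}

\subsection*{The maximum principle}

The symmetry of $V$ is what makes Lemma~\ref{lem:identity} useful: it exchanges the unknown coefficients $\kappa_i(\xi_\tau)$ for the positive ones $\kappa_i(h_\tau)$. For $d=3$ this finishes the proof at once. Then $\tau=\{w\}$ is an inner vertex with neighbors $u_i$, and we may form $\xi_\tau$ by subtracting $\frac{\xi(w)}{\varphi(w)}\varphi$. The lemma reads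
\[
\sum_i\kappa_i(h_\tau)\,\varphi(u_i)\left(\frac{\xi(u_i)}{\varphi(u_i)}-\frac{\xi(w)}{\varphi(w)}\right)=0 ,
\]
so $\xi/\varphi$ at an inner vertex is a weighted average, with positive weights, of its values at all neighbors. A minimum attained at an inner vertex spreads along the graph until it reaches a neighbor of $a$, where $\xi\ge0$; this contradicts $\xi(b)=-1$. For the triangular bipyramid, $b$ is the only inner vertex, and $-1/\varphi(b)$ would be an average of three nonnegative numbers.

For $d>3$ the face $\tau$ has several vertices. If a nonnegative function vanishes at only one of them, the linear function to be subtracted is not zero, and $f_\tau$ need not be nonnegative. The next lemma removes the vertices of $\tau$ one at a time. It is stated with an inequality because each step subtracts a multiple of the convex function, which preserves $V_\tau\le0$ but not $V_\tau=0$.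

\begin{lemma}\label{lem:vanish}
Let $f$ be a strictly convex PL function on a complete simplicial fan of dimension $n\ge2$. Let $g\ge0$ be PL with $V_\tau(f,g)\le0$ for all cones $\tau$ of codimension two. Then $g=0$.
\end{lemma}

\begin{proof}
We use induction on $n$. For $n=2$ the hypothesis is $\sum_i\kappa_i(f)g(r_i)\le0$ with all $\kappa_i(f)>0$ and $g(r_i)\ge0$, so $g$ vanishes on all rays.

Let $n\ge3$. By (F3) we may assume $f>0$ away from $0$. Let $t_0\ge0$ be the minimum of $g/f$ over the ray generators and put $g'=g-t_0f$. Then $g'\ge0$ on all rays, hence everywhere, and $g'$ vanishes on at least one ray. For all $\tau$ of codimension two, $V_\tau(f,g')=V_\tau(f,g)-t_0V_\tau(f,f)\le0$ by (F1) and Lemma~\ref{lem:mixed}. Let $u$ be any ray with $g'(u)=0$. On the link fan of $u$, of dimension $n-1\ge2$, the function $f_u$ is strictly convex, $g'_u\ge0$ by (F2), and the cones of codimension two are the $\bar\tau$ with $\tau\ni u$. By induction $g'_u=0$, so $g'$ vanishes on every ray that spans a cone with $u$. Any two rays are joined by a chain of such steps: the complement of the cones of codimension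 two is connected, so any two maximal cones are joined by a chain of maximal cones in which consecutive ones share a face of codimension one, and hence a ray. Thus $g'=0$ and $g=t_0f$. Now $t_0V_\tau(f,f)\le0$ with $V_\tau(f,f)>0$ gives $t_0=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $-\varepsilon$ be the minimum of $\xi(u)/\varphi(u)$ over the vertices $u\ne a$. Then $\varepsilon>0$ because $\xi(b)=-1$. The PL function $\xi'=\xi+\varepsilon\varphi$ is nonnegative, vanishes at some vertex, and is positive at the neighbors of $a$. Let $w$ be a vertex with $\xi'(w)=0$; it is inner. Its link fan is complete of dimension $d-1\ge2$; this is where $d\ge3$ is needed, and Example~\ref{ex:gale} shows that the theorem fails for $d=2$. On this fan $h_w$ is strictly convex and $\xi'_w\ge0$. Its cones of codimension two come from the faces $\tau\ni w$ with $|\tau|=d-2$, and $V_\tau(h,\xi')=V_\tau(h,\xi)=0$ by Lemma~\ref{lem:identity}, since $\varphi$ is linear. Lemma~\ref{lem:vanish} gives $\xi'_w=0$, so $\xi'$ vanishes at all neighbors of $w$.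

The graph of a polytope is connected. Take a path from $w$ to $a$ and let $w'$ be its first vertex that is a neighbor of $a$. The vertices before $w'$ are inner, so $\xi'=0$ propagates along the path to $w'$, contradicting $\xi'(w')>0$. Hence the required stress exists.
\end{proof}

\begin{thebibliography}{9}
\bibitem{NZ} Isabella Novik and Hailun Zheng, \emph{Reconstructing simplicial polytopes from their graphs and affine $2$-stresses}, arXiv:2106.09284 (2021).
\end{thebibliography}
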